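# Two copies of $U_q(\mathfrak g)$ inside its quantum double, and the simple $D(U_q(\mathfrak g))$-modules

## 1. The coefficient $\Delta_\lambda$ and its quadratic relation with $E_i$

Let $V_\lambda$ be the simple module of highest weight $\lambda$ over $H=U_q(\mathfrak g)$. Choose a highest weight vector $v_\lambda$, and let $\zeta_\lambda\in V_\lambda^*$ be the functional with $\zeta_\lambda(v_\lambda)=1$ that vanishes on all weight spaces of weight $\neq\lambda$. The lecture turns on one functional on $H$: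
$$\Delta_\lambda:\ x\longmapsto \zeta_\lambda(x\,v_\lambda).$$

It is a matrix coefficient, so it lies in the finite dual $C=H^\circ$ and hence in the quantum double $D(H)$, which is $C\otimes H$ with a twisted multiplication. We shall compute that in $D(H)$, with $x=q^{(\lambda,\alpha_i)}$, there is an element $A$ such that
$$\Delta_\lambda E_i=x\,E_i\Delta_\lambda+A,\qquad \Delta_\lambda A=x^{-1}A\,\Delta_\lambda .$$
So $E_i$ does not commute with $\Delta_\lambda$ up to a scalar, but the error does. If $\Delta_\lambda$ acts invertibly on a module, conjugation by it satisfies $(\mathrm{Ad}-x^{-1})(\mathrm{Ad}-x)E_i=0$ there. So $E_i=e_i'+e_i''$ is a sum of two eigenvectors of conjugation, with eigenvalues $x$ and $x^{-1}$. The same happens to $F_i$. The single-primed pieces generate one copy of $U_q(\mathfrak g)$ (after rescaling by torus elements), and the double-primed pieces generate a second.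

This is used to answer the following problem, taken from John E. Foster, "Semisimplicity of certain representation categories", arXiv:1509.01633 (2015).

**Problem.** Prove or disprove: Let $\mathfrak g$ be a semisimple Lie algebra. The simple $D(U_q(\mathfrak g))$-modules are, up to isomorphism, the modules $V_\lambda^+\otimes V_\mu^-\otimes U_0$ where $\lambda$ and $\mu$ are dominant integral $\mathfrak g$-weights and $U_0$ belongs to the (finite) set of one-dimensional $D(U_q(\mathfrak g))$-modules.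

The statement is true. In words: a module over the double is, up to a character, a pair of $U_q(\mathfrak g)$-modules, one placed in the double by the $R$-matrix and the other by its inverse.

## 2. $U_q(\mathfrak g)$, matrix coefficients, the double, and $V^\pm$

**Lie data.** We work over $\mathbb C$. Let $\mathfrak g$ be finite-dimensional and semisimple, with simple roots $\alpha_1,\dots,\alpha_n$, Cartan matrix $(a_{ij})$, weight lattice $P$, dominant weights $P^+$, fundamental weights $\varpi_i$, root lattice $Q=\bigoplus\mathbb Z\alpha_i$ and $Q^+=\bigoplus\mathbb Z_{\ge0}\alpha_i$. The invariant form satisfies $(\alpha_i,\alpha_j)=d_ia_{ij}$ with minimal positive symmetrizing integers $d_i$. Hence $(\varpi_j,\alpha_i)=\delta_{ij}d_i$, and $(\lambda,\alpha_i)\in d_i\mathbb Z$ for $\lambda\in P$. For two weights, $(\lambda,\mu)$ is only rational in general. This is why we fix $h\in\mathbb C$ with $q=e^h$ not a root of unity and put $q^x:=e^{hx}$, $q_i=q^{d_i}$.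 For distinct integers $m,m'$ we have $q^m\ne q^{m'}$, and also $q^m\neq -q^{m'}$.

**The algebra.** $H=U_q(\mathfrak g)$ is generated by $E_i,F_i,K_i^{\pm1}$ with

- $K_iK_j=K_jK_i$, $K_iK_i^{-1}=1$, $K_iE_jK_i^{-1}=q_i^{a_{ij}}E_j$, $K_iF_jK_i^{-1}=q_i^{-a_{ij}}F_j$;
- $[E_i,F_j]=\delta_{ij}\dfrac{K_i-K_i^{-1}}{q_i-q_i^{-1}}$;
- the $q$-Serre relations $\sum_{k=0}^{1-a_{ij}}(-1)^k\binom{1-a_{ij}}{k}_{q_i}E_i^{1-a_{ij}-k}E_jE_i^k=0$ for $i\ne j$, and the same with $F$ in place of $E$.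

The Hopf structure is $\Delta(K_i)=K_i\otimes K_i$, $\Delta(E_i)=E_i\otimes K_i+1\otimes E_i$, $\Delta(F_i)=F_i\otimes 1+K_i^{-1}\otimes F_i$, $\varepsilon(E_i)=\varepsilon(F_i)=0$, $\varepsilon(K_i)=1$, $S(K_i)=K_i^{-1}$, $S(E_i)=-E_iK_i^{-1}$, $S(F_i)=-K_iF_i$. Let $U^\pm$ be the subalgebras generated by the $E_i$ and by the $F_i$, with graded pieces $U^\pm_{\pm\beta}$, and let $U^0$ be generated by the $K_i^{\pm1}$. We use the textbook fact $H=U^-U^0U^+$. Put $[m]_{q_i}=\frac{q_i^m-q_i^{-m}}{q_i-q_i^{-1}}$; it is nonzero for $m\ge1$.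

**Modules.** All modules are finite-dimensional left modules. An $H$-module $W$ is of *type 1* if $W=\bigoplus_{\lambda\in P}W_\lambda$ with $K_i$ acting on $W_\lambda$ by $q^{(\alpha_i,\lambda)}$. Distinct weights give distinct characters of the $K_i$. For $\lambda\in P^+$, $V_\lambda$ is the simple type-1 module of highest weight $\lambda$. For $\sigma\in\{\pm1\}^n$, $\chi_\sigma$ is the character $K_i\mapsto\sigma_i$, $E_i,F_i\mapsto0$ of $H$. For $\beta=\sum b_i\alpha_i\in Q$ put $\sigma^\beta=\prod\sigma_i^{b_i}$.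

**Fact 1.** Every finite-dimensional $H$-module is semisimple, and the simple ones are the $\chi_\sigma\otimes V_\lambda$.

Hence the $K_i$ act diagonalizably on every finite-dimensional module. A module on which all eigenvalues of $K_i$ lie in $q_i^{\mathbb Z}$ is of type 1 and is a sum of $V_\lambda$'s, because $-q_i^m\notin q_i^{\mathbb Z}$.

**Fact 2.** Let $W$ be of type 1 and let $0\ne u\in W_\kappa$ with $E_iu=0$ for all $i$. Then $\kappa\in P^+$ and $Hu\cong V_\kappa$.

Indeed $Hu=U^-u$, so $(Hu)_\kappa=\mathbb Cu$. Write $Hu$ as a sum of simple modules. Each summand is generated by the projection of $u$, a nonzero vector of weight $\kappa$; as $\dim(Hu)_\kappa=1$, there is only one summand.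

**Matrix coefficients.** For a module $W$, $\zeta\in W^*$ and $w\in W$ put $c_{\zeta,w}(x)=\zeta(xw)$. The finite dual $C=H^\circ$ is the span of all of these. It is an algebra under $(fg)(x)=\sum f(x_{(1)})g(x_{(2)})$ with unit $\varepsilon$. Directly from the definition,
$$c_{\zeta,w}c_{\zeta',w'}=c_{\zeta\otimes\zeta',\,w\otimes w'},\qquad \sum f_{(1)}\otimes f_{(2)}=\sum_kc_{\zeta,e_k}\otimes c_{e^k,w}\quad(f=c_{\zeta,w})$$
for dual bases $e_k,e^k$ of $W,W^*$, which we always take to be weight bases. Let $\mathcal O\subset C$ be the span of the coefficients of type-1 modules, equivalently of the $V_\lambda$. By Fact 1, $C=\bigoplus_\sigma\chi_\sigma\mathcal O$, and the $\chi_\sigma$ are grouplike with $\chi_\sigma\chi_{\sigma'}=\chi_{\sigma\sigma'}$. For a type-1 module $W$, $\zeta\in W^*$ and $a\in H$ put $(\zeta a)(w)=\zeta(aw)$. Say $\zeta$ has *weight* $\nu$ if it vanishes on $W_{\nu'}$ for all $\nu'\ne\nu$. Then $\zeta K_j=q^{(\alpha_j,\nu)}\zeta$, $\zeta E_j$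 has weight $\nu-\alpha_j$, and $\zeta F_j$ has weight $\nu+\alpha_j$.

**The $R$-matrix.** For type-1 modules $W,V$ let $Q_{W,V}$ act on $W_\lambda\otimes V_\mu$ by $q^{(\lambda,\mu)}$. There is a unique family $\Theta_\beta\in U^+_\beta\otimes U^-_{-\beta}$ $(\beta\in Q^+)$ with $\Theta_0=1\otimes1$ such that $R_{W,V}=Q_{W,V}\sum_\beta\Theta_\beta$ satisfies
$$R_{W,V}\,\Delta(x)=\Delta^{op}(x)\,R_{W,V}\quad\text{on }W\otimes V,\ x\in H .$$
Put $R^-_{W,V}=\mathrm{flip}\circ R_{V,W}^{-1}\circ\mathrm{flip}$. For $\mathfrak{sl}_2$, $R=q^{H\otimes H/2}\sum_n\frac{(q-q^{-1})^n}{[n]!}q^{n(n-1)/2}E^n\otimes F^n$, where the $H$ in the exponent is the Cartan element acting on weight $m\varpi$ by $m$.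

**The double.** $D(H)=C^{cop}\otimes H$ as a coalgebra: it sends $f\in C$ to $\sum f_{(2)}\otimes f_{(1)}$ and $a\in H$ to $\Delta(a)$. The product is
$$(f\otimes a)(g\otimes b)=\sum f\,g(S^{-1}(a_{(3)})\,?\,a_{(1)})\otimes a_{(2)}b,$$
where $g(x?y)$ is $z\mapsto g(xzy)$. Writing $fa$ for $f\otimes a$, both $C$ and $H$ are subalgebras, and the cross rule is
$$a\,c_{\zeta,w}=\sum c_{\zeta S^{-1}(a_{(3)}),\,a_{(1)}w}\;a_{(2)}.\tag{1}$$

**The modules $V^\pm$.** Let $V$ be of type 1. Let $t_\sigma$ act on the weight-$\mu$ part of the $V_\lambda$-isotypic component of $V$ by $\sigma^{\lambda-\mu}$. The module $V^+$ is the space $V$ with the given $H$-action and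
$$(\chi_\sigma c_{\zeta,w})\cdot v=t_\sigma\big((\zeta\otimes\mathrm{id})R_{W,V}(w\otimes v)\big),\qquad W\text{ of type 1}.\tag{2}$$
$V^-$ is defined with $R^-_{W,V}$ in place of $R_{W,V}$. That these are left $D(H)$-modules is part of the given setup. To see why $R$ enters, test the cross rule (1) against (2) for $\sigma=1$:
$$\sum(\zeta S^{-1}(a_{(3)})\otimes\mathrm{id})R(a_{(1)}w\otimes a_{(2)}v)=\sum(\zeta S^{-1}(a_{(3)})a_{(2)}\otimes a_{(1)})R(w\otimes v)=a\cdot(\zeta\otimes\mathrm{id})R(w\otimes v),$$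
because $R\Delta=\Delta^{op}R$ and $\sum S^{-1}(a_{(2)})a_{(1)}=\varepsilon(a)$.

## 3. The case of $\mathfrak{sl}_2$ by hand

Here $d=1$, $\alpha=2\varpi$, $(\varpi,\varpi)=\frac12$ and $|P/Q|=2$. Let $V_1=V_\varpi$ have basis $v$, $w=Fv$, so $Kv=qv$, $Kw=q^{-1}w$, $Ew=v$. With the dual basis $v^*,w^*$ put
$$a=c_{v^*,v}=\Delta_\varpi,\quad b=c_{v^*,w},\quad c=c_{w^*,v},\quad d=c_{w^*,w}.$$
These generate $\mathcal O$, since every $V_{m\varpi}$ sits in $V_1^{\otimes m}$. Note $v^*E=w^*$ and $v^*F=0$.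

**Relations.** Let $u=v\otimes w-q^{-1}w\otimes v$. Then $Eu=v\otimes v-q^{-1}v\otimes Kv=0$ and $Ku=u$, so $u$ generates a copy of $V_0$ and $c_{v^*\otimes w^*,u}=(v^*\otimes w^*)(u)\,\varepsilon=1$. Written out, this is the quantum determinant relation
$$ad-q^{-1}bc=1 .$$
Rule (1), which Section 6 writes out for the generators as (6), gives the cross relations $c=aE-qEa$, $b=Fa-q^{-1}aF$ and $Eb=q^{-1}(aK+bE-d)$.

**One-dimensional modules.** On a one-dimensional module $KE=q^2EK$ forces $E=0$, likewise $F=0$, and then $K=K^{-1}=\pm1$. The cross relations give $b=c=0$ and $d=aK$, so the determinant relation reads $a^2K=1$. Thus $a\in\{\pm1,\pm i\}$ and $K=a^2$. Finally $\chi_{-1}$ acts by $\pm1$. So there are at most $8$ one-dimensional modules. Lemma 1 below shows that all eight exist; note $8=4^1\cdot|P/Q|$.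

**The modules $V_1^{\pm}$.** On $V_1\otimes V_1$, $R=Q(1+(q-q^{-1})E\otimes F)$ and $R^{-1}=(1-(q-q^{-1})E\otimes F)Q^{-1}$. For a weight vector $m$, formula (2) gives

- on $V_1^+$: $\;a\,m=q^{(\varpi,\mathrm{wt}\,m)}m$, $\;c\,m=0$, $\;b\,v=(q-q^{-1})q^{-1/2}w$, $\;b\,w=0$;
- on $V_1^-$: $\;a\,m=q^{-(\varpi,\mathrm{wt}\,m)}m$, $\;b\,m=0$, $\;c\,w=-(q-q^{-1})q^{1/2}v$, $\;c\,v=0$.

For instance, on $V_1^-$ we have $f\cdot m=(\mathrm{id}\otimes\zeta)R^{-1}(m\otimes w_0)$ for $f=c_{\zeta,w_0}$. For $a$ the correction term ends in $v^*(Fv)=0$, and for $c$ only the correction term survives. As a check, $b=Fa-q^{-1}aF$ on $v\in V_1^+$ gives $(q^{1/2}-q^{-3/2})w=(q-q^{-1})q^{-1/2}w$. So $c$ vanishes on $V_1^+$ and $b$ vanishes on $V_1^-$.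

On $V_1^+\otimes V_1^-$ the coproduct $f\mapsto f_{(2)}\otimes f_{(1)}$ makes $a$ act as $a\otimes a+c\otimes b=a\otimes a$. Its eigenvalues on $v\otimes v,\ v\otimes w,\ w\otimes v,\ w\otimes w$ are $1,\ q,\ q^{-1},\ 1$.

## 4. Theorems A and B

For $t\in\mathrm{Hom}(P,\mathbb C^*)$ with $\tau_i:=t(\alpha_i)\in\{\pm1\}$ for all $i$ (that is, $t\in\mathrm{Hom}(P/2Q,\mathbb C^*)$) and $\psi\in\mathrm{Hom}(\{\pm1\}^n,\mathbb C^*)$, let $U_{t,\psi}=\mathbb C$ with
$$K_i\mapsto\tau_i,\qquad E_i,F_i\mapsto0,\qquad \chi_\sigma c_{\zeta,w}\mapsto\psi(\sigma)\,\zeta(tw),\tag{3}$$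
where $W$ is of type 1 and $t$ acts on $W_\nu$ by $t(\nu)$. For $\mathfrak{sl}_2$, $t$ is the number $t(\varpi)$ with $t(\varpi)^4=1$, and $a\mapsto t(\varpi)$, as in Section 3.

**Theorem A.** The $U_{t,\psi}$ are one-dimensional $D(H)$-modules, and every one-dimensional $D(H)$-module is one of them (so there are finitely many). Each $V_\lambda^+\otimes V_\mu^-\otimes U_{t,\psi}$ $(\lambda,\mu\in P^+)$ is a simple $D(H)$-module, and every simple $D(H)$-module is isomorphic to one of these. In particular the statement in the Problem is true.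

**Theorem B.** (i) There are exactly $4^n|P/Q|$ one-dimensional modules; under $\otimes$ they form the group $\mathrm{Hom}(P/2Q,\mathbb C^*)\times\mathrm{Hom}(\{\pm1\}^n,\mathbb C^*)$. (ii) The modules $X(\lambda,\mu,t,\psi):=V_\lambda^+\otimes V_\mu^-\otimes U_{t,\psi}$ are pairwise non-isomorphic. (iii) Every finite-dimensional $D(H)$-module is semisimple. (iv) If $V_\lambda\otimes V_{\lambda'}\cong\bigoplus_\nu N_{\lambda\lambda'}^\nu V_\nu$ as $H$-modules and $\psi_\beta(\sigma):=\sigma^\beta$ for $\beta\in Q$, then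
$$X(\lambda,\mu,t,\psi)\otimes X(\lambda',\mu',t',\psi')\cong\bigoplus_{\nu,\kappa}N^\nu_{\lambda\lambda'}N^\kappa_{\mu\mu'}\,X(\nu,\kappa,tt',\psi\psi'\psi_{\lambda+\lambda'+\mu+\mu'-\nu-\kappa}).\tag{4}$$

## 5. Where highest weights for $H$ alone fall short

A first approach is to restrict a simple $D(H)$-module to $H$, take a vector killed by all $E_i$, and classify by its $K$-weight. For $\mathfrak{sl}_2$ consider
$$V_{2\varpi}^+,\qquad V_1^+\otimes V_1^-,\qquad V_{2\varpi}^- .$$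
All three have top $K$-eigenvalue $q^2$, and their dimensions are $3,4,3$. So the $K$-weight does not separate them, and $V_{2\varpi}^\pm$ are even the same $H$-module. The coefficient $a=\Delta_\varpi$ does separate them: on the top vector it acts by $q^{(\varpi,2\varpi)}=q$, by $1$, and by $q^{-1}$. For $V_{2\varpi}^\pm$ this follows because $E$ kills both $v$ and the top vector, so that $R^{\pm1}$ acts there through $Q^{\pm1}$.

The obvious repair is to enlarge the torus: use the $K_i$ and the $\Delta_\lambda$ together, with the $E_i$ as raising and the $F_i$ as lowering operators. This stops at one precise point. In $V_1^+\otimes V_1^-$,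
$$F(v\otimes v)=w\otimes v+q^{-1}\,v\otimes w ,$$
a sum of two $a$-eigenvectors with eigenvalues $q^{-1}$ and $q$. So $F$ does not map joint eigenvectors to joint eigenvectors. Moreover the $F$-monomials applied to $v\otimes v$ span only a $3$-dimensional space, although the module has dimension $4$. We need $w\otimes v$ and $v\otimes w$ separately: $F$ must be cut into two pieces, and the cut must be made inside an arbitrary module, where no tensor product is visible. The relation of Section 1 makes this cut, once we know that $\Delta_\lambda$ acts invertibly.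

## 6. Moving coefficients past the generators

**Step 1: the commutation rules.** We make (1) explicit. We have $S^{-1}(E_i)=-K_i^{-1}E_i$, $S^{-1}(F_i)=-F_iK_i$, and the iterated coproducts are
$$E_i\mapsto E_i\otimes K_i\otimes K_i+1\otimes E_i\otimes K_i+1\otimes1\otimes E_i,\qquad F_i\mapsto F_i\otimes1\otimes1+K_i^{-1}\otimes F_i\otimes1+K_i^{-1}\otimes K_i^{-1}\otimes F_i.\tag{5}$$
Inserting these in (1), for weight vectors $\zeta,w$ in the first line and all $\zeta,w$ in the others,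
$$\begin{aligned}K_jc_{\zeta,w}&=q^{(\alpha_j,\mathrm{wt}\,w-\mathrm{wt}\,\zeta)}c_{\zeta,w}K_j,\\ E_jc_{\zeta,w}&=c_{\zeta K_j^{-1},E_jw}K_j+c_{\zeta K_j^{-1},w}E_j-c_{\zeta K_j^{-1}E_j,w},\\ F_jc_{\zeta,w}&=c_{\zeta,F_jw}+c_{\zeta,K_j^{-1}w}F_j-c_{\zeta F_jK_j,K_j^{-1}w}K_j^{-1}.\end{aligned}\tag{6}$$
In particular $D':=\mathcal O\otimes H$ is a subalgebra of $D(H)$, and $D(H)=\bigoplus_\sigma\chi_\sigma D'$.

**Step 2: the $\chi_\sigma$.** We need to know how these finitely many extra elements commute with $D'$. In $a\chi_\sigma=\sum\chi_\sigma(S^{-1}(a_{(3)}))\chi_\sigma(a_{(1)})\,\chi_\sigma a_{(2)}$ only the middle terms of (5) survive, so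
$$K_i\chi_\sigma=\chi_\sigma K_i,\quad E_i\chi_\sigma=\sigma_i\chi_\sigma E_i,\quad F_i\chi_\sigma=\sigma_i\chi_\sigma F_i.\tag{7}$$
As functionals, $f\chi_\sigma=f\circ r_\sigma$ and $\chi_\sigma g=g\circ l_\sigma$, with the algebra automorphisms $r_\sigma(x)=\sum x_{(1)}\chi_\sigma(x_{(2)})$ and $l_\sigma(x)=\sum\chi_\sigma(x_{(1)})x_{(2)}$. On generators, $r_\sigma:K_i,E_i,F_i\mapsto\sigma_iK_i,\sigma_iE_i,F_i$ and $l_\sigma:K_i,E_i,F_i\mapsto\sigma_iK_i,E_i,\sigma_iF_i$. Hence $f\chi_\sigma=\chi_\sigma(f\circ\omega_\sigma)$ with $\omega_\sigma=r_\sigma l_\sigma^{-1}:K_i,E_i,F_i\mapsto K_i,\sigma_iE_i,\sigma_iF_i$. Choose $s\in\mathrm{Hom}(P,\mathbb C^*)$ with $s(\alpha_i)=\sigma_i$; it exists because $\mathbb C^*$ is divisible. On a type-1 module let $s$ act on weight $\nu$ by $s(\nu)$. Then $sE_is^{-1}=\sigma_iE_i$ and $sF_is^{-1}=\sigma_i^{-1}F_i=\sigma_iF_i$, so $\omega_\sigma(x)$ acts as $sxs^{-1}$, and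
$$c_{\zeta,w}\chi_\sigma=\chi_\sigma c_{\zeta s,\,s^{-1}w}.\tag{8}$$

**Step 3: $K$-weights.** We need a partial order in which highest vectors can be found. A $K$-weight of a module is a joint eigenvalue $k=(k_i)$ of the $K_i$, with eigenspace $M_k$; recall that the $K_i$ are diagonalizable. For $\beta\in Q$ put $k+\beta=(k_iq^{(\alpha_i,\beta)})_i$. These are distinct for distinct $\beta$, since $(\alpha_i,\beta)=0$ for all $i$ forces $\beta=0$. So $k\le k+\beta$ $(\beta\in Q^+)$ is a partial order.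

**Definition.** $k$ is *top* in $M$ if $M_k\neq0$ and $M_{k+\beta}=0$ for all $\beta\in Q^+\setminus0$.

Every $M\ne0$ has a top weight, and it may have several. For $\mathfrak{sl}_2$, $V_1^+\oplus V_0^+$ has $K$-weights $q,q^{-1},1$, and both $q$ and $1$ are top, because $kq^{2m}$ never connects $1$ to $q^{\pm1}$.

By (6), $c_{\zeta,w}$ maps $M_k$ to $M_{k+\mathrm{wt}\,w-\mathrm{wt}\,\zeta}$ (for coefficients of $V_\lambda$ the shift is in $Q$). The element $S(c_{\zeta,w}):=c_{\zeta,w}\circ S$ shifts by the same amount. Indeed (1) gives $K_jf=f(K_j^{-1}?K_j)K_j$, and $S(K_j^{-1}xK_j)=K_j^{-1}S(x)K_j$. Since the $\chi_\sigma$ commute with the $K_i$ and $\mathcal O$ is spanned by coefficients of the $V_\lambda$, all of $D(H)$ shifts $K$-weights by elements of $Q$.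

## 7. The characters $U_{t,\psi}$

**Lemma 1.** Formula (3) defines a $D(H)$-module, and $U_{t,\psi}\otimes U_{t',\psi'}=U_{tt',\psi\psi'}$.

*Proof.* Let $\gamma:C\to\mathbb C$ be the functional in (3).

**Well defined.** Since $C=\bigoplus\chi_\sigma\mathcal O$ and $\chi_\sigma$ is invertible, consider a relation $\sum_rc_{\zeta_r,w_r}=0$ with $w_r\in W_r$ of type 1. Distinct weights of $\bigoplus W_r$ have distinct $K$-characters, so the weight projections are polynomials in the $K_i$. Hence $t$ acts on $\bigoplus W_r$ as some $x\in H$, and $\sum\zeta_r(tw_r)=\sum c_{\zeta_r,w_r}(x)=0$.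

**Multiplicative on $C$.** On $\mathcal O$ this holds because $t$ acts on $W\otimes W'$ as $t\otimes t$. In general (8) gives $\chi_\sigma c_{\zeta,w}\,\chi_{\sigma'}c'=\chi_{\sigma\sigma'}\,c_{\zeta s,s^{-1}w}\,c'$ with $s$ chosen for $\sigma'$, and $\zeta(sts^{-1}w)=\zeta(tw)$. Also $\gamma(\varepsilon)=1$.

**Cross relations.** Let $\chi_\tau$ be the character $K_i\mapsto\tau_i$, $E_i,F_i\mapsto0$ of $H$. By the product formula, $f\otimes a\mapsto\gamma(f)\chi_\tau(a)$ is an algebra map if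
$$\sum\gamma\big(g(S^{-1}(a_{(3)})?a_{(1)})\big)\chi_\tau(a_{(2)})=\chi_\tau(a)\gamma(g)\qquad(a\in H,\ g\in C).$$
If this holds for $a$ and for $b$ (all $g$), it holds for $ab$. Indeed $S^{-1}(a_{(3)}b_{(3)})=S^{-1}(b_{(3)})S^{-1}(a_{(3)})$, so the left side for $ab$ is obtained by applying the identity to $a$ and $g'=g(S^{-1}(b_{(3)})?b_{(1)})$, and then to $b$ and $g$. So generators suffice. Let $g=\chi_\sigma c_{\zeta,w}=c_{\zeta,w}\circ l_\sigma$.

- $a=K_i^{\pm1}$: $\gamma(g(K_i^{\mp1}?K_i^{\pm1}))=\psi(\sigma)\zeta(K_i^{\mp1}tK_i^{\pm1}w)=\gamma(g)$.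
- $a=E_i$: the left side is $\tau_i\gamma(g(K_i^{-1}?E_i))-\gamma(g(K_i^{-1}E_i?))$. Since $l_\sigma(K_i^{-1}zE_i)=\sigma_iK_i^{-1}l_\sigma(z)E_i$ and similarly for the other term, it equals $\sigma_i\psi(\sigma)[\tau_i\zeta(K_i^{-1}tE_iw)-\zeta(K_i^{-1}E_itw)]=0$, because $tE_i=\tau_iE_it$ and $\tau_i^2=1$.
- $a=F_i$: the left side is $\gamma(g(?F_i))-\tau_i\gamma(g(F_iK_i?K_i^{-1}))$. Applying $l_\sigma$ gives a factor $\sigma_i$ in both terms, and the result is $\sigma_i\psi(\sigma)[\zeta(tF_iw)-\tau_i\zeta(F_itw)]=0$, because $tF_i=\tau_iF_it$.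

In the last two cases the right side is $0$ too.

**Tensor products.** $c_{\zeta,w}$ acts on $U_{t,\psi}\otimes U_{t',\psi'}$ by $\sum_k\gamma(c_{e^k,w})\gamma'(c_{\zeta,e_k})=\sum_ke^k(tw)\,\zeta(t'e_k)=\zeta(t'tw)$. The grouplikes $K_i,\chi_\sigma$ act by $\tau_i\tau_i'$ and $\psi\psi'(\sigma)$, and $E_i,F_i$ act by $0$. $\square$

## 8. Relations, generation and invertibility for the $\Delta_\lambda$

For $\lambda\in P^+$ we have $\zeta_\lambda F_i=0$ (its weight $\lambda+\alpha_i$ does not occur), $V_\lambda=U^-v_\lambda$, and $V_\lambda^*=\zeta_\lambda U^+$, since $V_\lambda^*$ is a simple right module and $\zeta_\lambda H=\zeta_\lambda U^-U^0U^+=\zeta_\lambda U^+$. Put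
$$\Delta_\lambda=c_{\zeta_\lambda,v_\lambda},\qquad A_i^\lambda=c_{\zeta_\lambda E_i,v_\lambda},\qquad B_i^\lambda=c_{\zeta_\lambda,F_iv_\lambda}.$$
For $\mathfrak{sl}_2$ and $\lambda=\varpi$ these are $a,c,b$.

**Lemma 2.** (a) $\Delta_\lambda\Delta_\mu=\Delta_{\lambda+\mu}$, and $\Delta_\lambda$ commutes with the $K_i$ and the $\chi_\sigma$.
(b) If $\zeta\in V_\lambda^*$ and $w\in V_\lambda$ have weight $\lambda-\beta$, then $\Delta_\mu c_{\zeta,v_\lambda}=q^{-(\mu,\beta)}c_{\zeta,v_\lambda}\Delta_\mu$ and $\Delta_\mu c_{\zeta_\lambda,w}=q^{-(\mu,\beta)}c_{\zeta_\lambda,w}\Delta_\mu$.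
(c) $A_i^\lambda=\Delta_\lambda E_i-q^{(\lambda,\alpha_i)}E_i\Delta_\lambda$ and $B_i^\lambda=F_i\Delta_\lambda-q^{-(\lambda,\alpha_i)}\Delta_\lambda F_i$.

*Proof.* (a) $\Delta_\lambda\Delta_\mu=c_{\zeta_\lambda\otimes\zeta_\mu,\,v_\lambda\otimes v_\mu}$. The vector $v_\lambda\otimes v_\mu$ is killed by all $E_i$, so by Fact 2 it generates a copy of $V_{\lambda+\mu}$. On this copy $\zeta_\lambda\otimes\zeta_\mu$ vanishes on all weights $\ne\lambda+\mu$ and is $1$ on $v_\lambda\otimes v_\mu$, so it restricts to $\zeta_{\lambda+\mu}$. The commutation claims are (6) and (8), with $s(\lambda)s(\lambda)^{-1}=1$.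

(b) The map $\mathrm{flip}\circ R:W\otimes W'\to W'\otimes W$ is $H$-linear, because $R\Delta=\Delta^{op}R$. Hence $c_{(\zeta\otimes\zeta')R,\,w\otimes w'}=c_{\zeta'\otimes\zeta,\,\mathrm{flip}R(w\otimes w')}$. Take $W=V_\lambda$, $w=v_\lambda$, $W'=V_{\lambda'}$, $\zeta'=\zeta_{\lambda'}$, and weight vectors $\zeta,w'$. On the right all $\Theta_\beta$ with $\beta\neq0$ drop out because $U^+_\beta v_\lambda=0$. On the left they drop out because $\zeta_{\lambda'}U^-_{-\beta}=0$. What remains is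
$$q^{(\mathrm{wt}\,\zeta,\lambda')}\,c_{\zeta,v_\lambda}c_{\zeta_{\lambda'},w'}=q^{(\lambda,\mathrm{wt}\,w')}\,c_{\zeta_{\lambda'},w'}c_{\zeta,v_\lambda}.$$
Putting $w'=v_{\lambda'}$ gives the first claim (with $\mu=\lambda'$). Putting $\zeta=\zeta_\lambda$ gives the second, after renaming.

(c) By (6) and $E_iv_\lambda=0$, $E_i\Delta_\lambda=q^{-(\lambda,\alpha_i)}(\Delta_\lambda E_i-A_i^\lambda)$. By (6) and $\zeta_\lambda F_i=0$, $F_i\Delta_\lambda=B_i^\lambda+q^{-(\lambda,\alpha_i)}\Delta_\lambda F_i$. $\square$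

The next lemma lets us check submodules on few generators.

**Lemma 3.** $D'$ is generated by $H$ and the $\Delta_\lambda$ $(\lambda\in P^+)$.

*Proof.* Let $\mathcal B$ be the subalgebra they generate. If $\zeta\in V_\lambda^*$ is a weight vector with $c_{\zeta,v_\lambda}\in\mathcal B$, then the second line of (6) with $w=v_\lambda$, $E_jv_\lambda=0$ shows $c_{\zeta E_j,v_\lambda}\in\mathcal B$ (here $\zeta K_j^{-1}$ is a multiple of $\zeta$). Since $V_\lambda^*=\zeta_\lambda U^+$, all $c_{\zeta,v_\lambda}$ lie in $\mathcal B$.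

Now we show $c_{\zeta,w}\in\mathcal B$ for all $w\in V_\lambda$ and all $\zeta$ of weight $\lambda-\beta$, by induction on the height of $\beta$. By the third line of (6),
$$c_{\zeta,F_jw}=F_jc_{\zeta,w}-c_{\zeta,K_j^{-1}w}F_j+c_{\zeta F_jK_j,K_j^{-1}w}K_j^{-1}.$$
The functional $\zeta F_j$ is $0$ or has weight $\lambda-(\beta-\alpha_j)$, so the last term is in $\mathcal B$ by induction. Thus for weight vectors $w$, $c_{\zeta,w}\in\mathcal B$ implies $c_{\zeta,F_jw}\in\mathcal B$. Starting from $w=v_\lambda$ we reach all $w\in U^-v_\lambda=V_\lambda$. Since $\mathcal O$ is spanned by coefficients of the $V_\lambda$, $\mathcal B=D'$. $\square$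

The next lemma makes conjugation by $\Delta_\lambda$ possible. The mechanism: the nilpotent part of $\Delta_\lambda$ is a submodule, and on a top weight space $\Delta_\lambda$ has an inverse.

**Lemma 4.** $\Delta_\lambda$ acts invertibly on every finite-dimensional $D'$-module $M$.

*Proof.* Write $\Delta=\Delta_\lambda$, and let $M=N\oplus I$ be its Fitting decomposition ($\Delta$ nilpotent on $N$, invertible on $I$).

**$N$ is a submodule.** Let $L,R$ be left and right multiplication by $\Delta$ on $\mathrm{End}\,M$, and $x=q^{(\lambda,\alpha_i)}$. By Lemma 2(b),(c),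
$$(L-x^{-1}R)(L-xR)E_i=0,\qquad(L-x^{-1}R)(R-x^{-1}L)F_i=0 .$$
$L$ and $R$ preserve the block $\mathrm{Hom}(N,I)$. There $L$ is invertible, $R$ is nilpotent, and they commute, so all factors above are invertible on this block. Hence the $\mathrm{Hom}(N,I)$-components of $E_i$ and $F_i$ vanish, and $N$ is stable under $E_i,F_i$. It is also stable under $K_i^{\pm1}$ and all $\Delta_\mu$, which commute with $\Delta$. By Lemma 3, $N$ is a $D'$-submodule.

**$N=0$.** Suppose not, and let $k$ be a top $K$-weight of $N$. The identity $\sum f_{(1)}S(f_{(2)})=f(1)\varepsilon$ for $f=\Delta_\lambda$ reads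
$$\sum_jc_{\zeta_\lambda,e_j}\,S(c_{e^j,v_\lambda})=1 .$$
It is an identity in $\mathcal O$, because $S(c_{e^j,v_\lambda})$ is a coefficient of the dual of $V_\lambda$, and duals of type-1 modules are of type 1. By Section 6, Step 3, $S(c_{e^j,v_\lambda})$ shifts $K$-weights by $\lambda-\mathrm{wt}\,e_j\in Q^+$. So on $N_k$ only $e_j=v_\lambda$ contributes, and $\Delta_\lambda S(\Delta_\lambda)=1$ on $N_k$. Both factors preserve $N_k$, so $\Delta_\lambda$ is invertible on $N_k\neq0$, which contradicts nilpotency. $\square$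

**The operators $D_\nu$.** On every finite-dimensional $D'$-module we therefore have commuting invertible operators $D_\nu$ $(\nu\in P)$ with $D_{\lambda-\mu}=\Delta_\lambda\Delta_\mu^{-1}$ for $\lambda,\mu\in P^+$. They are well defined by Lemma 2(a), satisfy $D_{\nu+\nu'}=D_\nu D_{\nu'}$, and commute with the $K_i$. Since $\Delta_\mu^{-1}$ is a polynomial in $\Delta_\mu$, each $D_\nu$ lies in the image of $D'$ and preserves $D'$-submodules. Write $\mathrm{Ad}_\nu(Z)=D_\nu ZD_\nu^{-1}$. If $\mathrm{Ad}_\nu Z=q^mZ$ we call $m$ the $\mathrm{Ad}_\nu$-*exponent* of $Z$.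

## 9. Splitting $E_i$ and $F_i$

**Lemma 5.** On a finite-dimensional $D'$-module there are unique decompositions $E_i=e_i'+e_i''$, $F_i=f_i'+f_i''$ such that for all $\nu\in P$
$$\mathrm{Ad}_\nu e_i'=q^{(\nu,\alpha_i)}e_i',\quad\mathrm{Ad}_\nu e_i''=q^{-(\nu,\alpha_i)}e_i'',\quad\mathrm{Ad}_\nu f_i'=q^{-(\nu,\alpha_i)}f_i',\quad\mathrm{Ad}_\nu f_i''=q^{(\nu,\alpha_i)}f_i''.\tag{9}$$
With $x=q^{(\lambda,\alpha_i)}$ and $\lambda\in P^+$,
$$A_i^\lambda=(x^{-1}-x)\,e_i''\Delta_\lambda,\qquad B_i^\lambda=(1-x^{-2})\,f_i'\Delta_\lambda.\tag{10}$$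
The operators $e_i',e_i'',f_i',f_i''$ lie in the image of $D'$, are compatible with direct sums, and satisfy $K_je_i'=q^{(\alpha_i,\alpha_j)}e_i'K_j$, $K_jf_i'=q^{-(\alpha_i,\alpha_j)}f_i'K_j$, and the same for $e_i'',f_i''$.

*Proof.* One weight $\lambda_0$ makes the cut. The work is to see that all other weights make the same cut.

Let $Z=E_i$ or $F_i$, and for $\lambda\in P^+$ put $z_\lambda=(\mathrm{Ad}_\lambda-q^{(\lambda,\alpha_i)})Z$. By Lemma 2(c), $z_\lambda=A_i^\lambda\Delta_\lambda^{-1}$ for $Z=E_i$ and $z_\lambda=-q^{(\lambda,\alpha_i)}B_i^\lambda\Delta_\lambda^{-1}$ for $Z=F_i$. In both cases Lemma 2(b) gives $\mathrm{Ad}_\mu z_\lambda=q^{-(\mu,\alpha_i)}z_\lambda$ for all $\mu\in P^+$.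

Fix $\lambda_0\in P^+$ with $(\lambda_0,\alpha_i)>0$ and put $x_0=q^{(\lambda_0,\alpha_i)}$, so $x_0\neq x_0^{-1}$. Let
$$Z_-=\frac{z_{\lambda_0}}{x_0^{-1}-x_0},\qquad Z_+=Z-Z_-.$$
Then $\mathrm{Ad}_\mu Z_-=q^{-(\mu,\alpha_i)}Z_-$ for all $\mu\in P^+$. Also $\mathrm{Ad}_{\lambda_0}Z=x_0Z+(x_0^{-1}-x_0)Z_-=x_0Z_++x_0^{-1}Z_-$, so $\mathrm{Ad}_{\lambda_0}Z_+=x_0Z_+$. For $\mu\in P^+$ consider
$$y=(\mathrm{Ad}_\mu-q^{(\mu,\alpha_i)})Z_+=z_\mu-(q^{-(\mu,\alpha_i)}-q^{(\mu,\alpha_i)})Z_-.$$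
The second expression shows $\mathrm{Ad}_{\lambda_0}y=x_0^{-1}y$. The first shows $\mathrm{Ad}_{\lambda_0}y=x_0y$, because the $\mathrm{Ad}$'s commute. So $y=0$, that is, $\mathrm{Ad}_\mu Z_+=q^{(\mu,\alpha_i)}Z_+$ and $z_\mu=(q^{-(\mu,\alpha_i)}-q^{(\mu,\alpha_i)})Z_-$.

Put $e_i'=E_+$, $e_i''=E_-$, $f_i'=F_-$, $f_i''=F_+$ (with the obvious meaning). The eigenvalue formulas extend from $P^+$ to $P$ by multiplicativity. The last formula for $z_\mu$ gives (10): for $E_i$ directly, and for $F_i$ from $B_i^\lambda=-x^{-1}z_\lambda\Delta_\lambda=-x^{-1}(x^{-1}-x)f_i'\Delta_\lambda$. Uniqueness holds because the summands must be the components of $Z$ in the $\mathrm{Ad}_{\lambda_0}$-eigenspaces for $x_0\ne x_0^{-1}$. The formulas for $Z_\pm$ show that they lie in the image of $D'$ and respect direct sums. Conjugation by $K_j$ multiplies $Z$ by a scalar and commutes with $\mathrm{Ad}_{\lambda_0}$, so it multiplies both components by that scalar. $\square$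

In the model $V_1^+\otimes V_1^-$ of Section 3 the pieces of $F$ are $f'=F\otimes1$ and $f''=K^{-1}\otimes F$: the cut that we wanted in Section 5.

## 10. The commutators of the pieces, from a quantum determinant

In the model $V^+\otimes V^-$ one expects $e_i'=E_i\otimes K_i$, $f_i'=F_i\otimes1$, $D_{\alpha_i}=K_i\otimes K_i^{-1}$, hence $[e_i',f_i']=\frac{K_i\otimes K_i-K_i^{-1}\otimes K_i}{q_i-q_i^{-1}}=\frac{K_i-D_{\alpha_i}^{-1}}{q_i-q_i^{-1}}$. For an arbitrary module we must extract this from relations in $D'$.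

**Lemma 6.** With the Kronecker symbol $\delta_{ij}$,
$$[e_i',f_j'']=0=[e_i'',f_j'],\qquad[e_i',f_j']=\delta_{ij}\frac{K_i-D_{\alpha_i}^{-1}}{q_i-q_i^{-1}},\qquad[e_i'',f_j'']=\delta_{ij}\frac{D_{\alpha_i}^{-1}-K_i^{-1}}{q_i-q_i^{-1}}.$$

*Proof.* **Step 1: sort by exponents.** This gives everything except the value of $[e_i',f_i']$. Choose $\lambda\in P^+$ with the integers $(\lambda,\alpha_i)$ positive and pairwise distinct. The commutators $[e_i',f_j']$, $[e_i'',f_j'']$, $[e_i',f_j'']$, $[e_i'',f_j']$ have $\mathrm{Ad}_\lambda$-exponents $(\lambda,\alpha_i-\alpha_j)$, $-(\lambda,\alpha_i-\alpha_j)$, $(\lambda,\alpha_i+\alpha_j)$, $-(\lambda,\alpha_i+\alpha_j)$. Their sum is $[E_i,F_j]=\delta_{ij}\frac{K_i-K_i^{-1}}{q_i-q_i^{-1}}$, of exponent $0$. For $i\ne j$ the four exponents are distinct and the sum is $0$, so all four vanish. For $i=j$ the last two have nonzero exponents and vanish, and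
$$[e_i',f_i']+[e_i'',f_i'']=\frac{K_i-K_i^{-1}}{q_i-q_i^{-1}}.$$
So it remains to compute $[e_i',f_i']$.

**Step 2: express a "lower right corner" through the pieces.** Drop the index $i$; put $\varpi=\varpi_i$, $v=v_\varpi$, $\zeta=\zeta_\varpi$, $\Delta=\Delta_\varpi$, $A=A_i^\varpi$, $B=B_i^\varpi$, $G=c_{\zeta E,Fv}$, $x=q^{(\varpi_i,\alpha_i)}=q_i$. Since $Kv=xv$, $EFv=\frac{x-x^{-1}}{q_i-q_i^{-1}}v=v$. The second line of (6) for $B=c_{\zeta,Fv}$ gives $EB=x^{-1}(\Delta K+BE-G)$, that is,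
$$G=\Delta K+BE-xEB .$$
By (9) and (10),
$$BE=(1-x^{-2})f'\Delta(e'+e'')=(1-x^{-2})(xf'e'+x^{-1}f'e'')\Delta,\qquad xEB=(1-x^{-2})(xe'f'+xe''f')\Delta .$$
Using $e''f'=f'e''$ from Step 1 and $(1-x^{-2})x=x-x^{-1}$,
$$G=(T+Z)\Delta,\qquad T:=K-(x-x^{-1})[e',f'],\qquad Z:=-(x-x^{-1})(1-x^{-2})f'e''.$$
Here $\Delta Z=x^{-2}Z\Delta$ and $\Delta T=T\Delta$. By (10) also
$$BA=(1-x^{-2})f'\Delta\,(x^{-1}-x)e''\Delta=x^{-1}Z\Delta^2 .$$

**Step 3: the determinant relation evaluates $T$.** In $V_\varpi\otimes V_\varpi$ and its dual let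
$$u=v\otimes Fv-x^{-1}Fv\otimes v,\qquad\eta=\zeta\otimes\zeta E .$$
We have $E_iu=v\otimes EFv-x^{-1}EFv\otimes Kv=v\otimes v-x^{-1}\cdot x\,v\otimes v=0$. For $j\ne i$, $E_ju=0$, because $E_jF_iv=F_iE_jv=0$. So $u$ is a highest weight vector of weight $\kappa=2\varpi_i-\alpha_i$, and by Fact 2, $\kappa\in P^+$ and $Hu\cong V_\kappa$. The functional $\eta$ has weight $\kappa$, so on $Hu$ it equals $\eta(u)$ times the functional $\zeta_\kappa$ normalized by $\zeta_\kappa(u)=1$. Moreover $\eta(u)=\zeta(v)\zeta(EFv)-x^{-1}\zeta(Fv)\zeta(Ev)=1$. Hence $c_{\eta,u}=\Delta_\kappa$. On the other hand,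
$$c_{\eta,u}=c_{\zeta,v}c_{\zeta E,Fv}-x^{-1}c_{\zeta,Fv}c_{\zeta E,v}=\Delta G-x^{-1}BA=(T+x^{-2}Z)\Delta^2-x^{-2}Z\Delta^2=T\Delta^2 .$$
So $T=\Delta_\kappa\Delta_\varpi^{-2}=D_{\kappa-2\varpi_i}=D_{\alpha_i}^{-1}$, which means $[e',f']=\frac{K-D_{\alpha_i}^{-1}}{q_i-q_i^{-1}}$. Step 1 then gives $[e_i'',f_i'']$. $\square$

For $\mathfrak{sl}_2$ we have $\kappa=0$, $G=d$, and Step 3 is the relation $ad-q^{-1}bc=1$.

## 11. Highest vectors for the enlarged torus

**Definition.** Let $M$ be a finite-dimensional $D'$-module. A *highest vector of weight $(k,\gamma)$*, with $\gamma\in\mathrm{Hom}(P,\mathbb C^*)$, is $0\ne v\in M$ with $K_iv=k_iv$, $D_\nu v=\gamma(\nu)v$ and $e_i'v=e_i''v=0$ for all $i,\nu$.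

If $k$ is a top $K$-weight, the commuting $D_\nu$ preserve $M_k$ and have a common eigenvector there. Since $e_i',e_i''$ raise $K$-weights by $\alpha_i$, it is a highest vector. So every $M\neq0$ has a highest vector in $M_k$ for each top $k$. In the three modules of Section 5 the top vectors have $k=q^2$ and $\gamma(\varpi)=q,1,q^{-1}$.

**Lemma 7.** For a highest vector $v$ of weight $(k,\gamma)$, $D'v$ is the span of all products of $f_i'$'s and $f_i''$'s applied to $v$, and $(D'v)_k=\mathbb Cv$. Two simple $D'$-modules with highest vectors of the same weight are isomorphic.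

*Proof.* By (9) and Lemma 5 each monomial in the $f_i',f_i''$ applied to $v$ is an eigenvector of all $K_i,D_\nu$. By Lemma 6, moving $e_i'$ or $e_i''$ to the right through such a monomial produces commutators that are combinations of $K_i^{\pm1},D_{\alpha_i}^{-1}$. These act by scalars on the remaining factors applied to $v$, so only shorter monomials appear. Hence the span is stable under $K_i^{\pm1},D_\nu,e_i',e_i'',f_i',f_i''$, thus under $H$ and the $\Delta_\lambda$, thus under $D'$ by Lemma 3. It lies in $D'v$ because $f_i',f_i''$ come from $D'$. Nonempty monomials strictly lower the $K$-weight, so $(D'v)_k=\mathbb Cv$.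

Let $M_1,M_2$ be simple with highest vectors $v_1,v_2$ of weight $(k,\gamma)$. By compatibility with direct sums, $(v_1,v_2)$ is a highest vector in $M_1\oplus M_2$. Let $Y=D'(v_1,v_2)$, so $Y_k=\mathbb C(v_1,v_2)$. Both projections $Y\to M_j$ are nonzero, hence onto. The kernel of $Y\to M_1$ is $0$ or $0\oplus M_2$. The latter is impossible, as $(0,v_2)\notin Y_k$. Likewise for $M_2$. So $M_1\cong Y\cong M_2$. $\square$

**Lemma 8.** If $M$ contains a highest vector of weight $(k,\gamma)$, there are $\lambda,\mu\in P^+$ and $t\in\mathrm{Hom}(P,\mathbb C^*)$ with $\tau_i:=t(\alpha_i)\in\{\pm1\}$ such that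
$$k_i=\tau_iq^{(\alpha_i,\lambda+\mu)},\qquad\gamma(\nu)=t(\nu)q^{(\nu,\lambda-\mu)}.\tag{11}$$
The data $(\lambda,\mu,t)$ are determined by $(k,\gamma)$.

*Proof.* This is the usual $\mathfrak{sl}_2$ argument, done twice. Let $v$ be the highest vector and $g_i=\gamma(\alpha_i)$. On $f_i'^{\,s}v$ the operators $K_i$ and $D_{\alpha_i}^{-1}$ act by $k_iq_i^{-2s}$ and $g_i^{-1}q_i^{2s}$. By Lemma 6,
$$e_i'f_i'^{\,m}v=\sum_{s<m}\frac{k_iq_i^{-2s}-g_i^{-1}q_i^{2s}}{q_i-q_i^{-1}}f_i'^{\,m-1}v=[m]_{q_i}\frac{k_iq_i^{1-m}-g_i^{-1}q_i^{m-1}}{q_i-q_i^{-1}}f_i'^{\,m-1}v .$$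
Let $m\ge1$ be minimal with $f_i'^{\,m}v=0$; it exists because the $f_i'^{\,m}v$ have distinct $K$-weights. As $[m]_{q_i}\neq0$ and $f_i'^{\,m-1}v\ne0$, we get $k_ig_i=q_i^{2r_i}$ with $r_i=m-1\ge0$.

On $f_i''^{\,s}v$ the operators $D_{\alpha_i}^{-1}$ and $K_i^{-1}$ act by $g_i^{-1}q_i^{-2s}$ and $k_i^{-1}q_i^{2s}$. The same computation with $[e_i'',f_i'']$ gives $g_i^{-1}q_i^{1-m}=k_i^{-1}q_i^{m-1}$ for the corresponding $m$, so $k_i/g_i=q_i^{2s_i}$ with $s_i=m-1\ge0$.

Put $\lambda=\sum r_i\varpi_i$, $\mu=\sum s_i\varpi_i$, so $q_i^{r_i}=q^{(\alpha_i,\lambda)}$ and $q_i^{s_i}=q^{(\alpha_i,\mu)}$. Then $k_i^2=q^{2(\alpha_i,\lambda+\mu)}$, so $k_i=\tau_iq^{(\alpha_i,\lambda+\mu)}$ with $\tau_i=\pm1$, and $g_i=k_i^{-1}q^{2(\alpha_i,\lambda)}=\tau_iq^{(\alpha_i,\lambda-\mu)}$. Put $t(\nu)=\gamma(\nu)q^{-(\nu,\lambda-\mu)}$; then $t(\alpha_i)=\tau_i$. For uniqueness, note that (11) implies $k_ig_i=q^{2(\alpha_i,\lambda)}$ and $k_i/g_i=q^{2(\alpha_i,\mu)}$. These determine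 $\lambda,\mu$, and then $t$ is determined. $\square$

## 12. The modules $X=V_\lambda^+\otimes V_\mu^-\otimes U_{t,\psi}$

Now we check that the proposed modules realize all weights in (11). Let $L_\nu$ act on weight spaces of weight $a$ of a type-1 module by $q^{(\nu,a)}$, so $L_{\alpha_i}=K_i$.

**Lemma 9.** On $X$ we have $D_\nu=t(\nu)\,L_\nu\otimes L_\nu^{-1}\otimes1$ and, omitting the factor $U_{t,\psi}$,
$$K_i=\tau_iK_i\otimes K_i,\quad e_i'=\tau_iE_i\otimes K_i,\quad e_i''=\tau_i\,1\otimes E_i,\quad f_i'=F_i\otimes1,\quad f_i''=K_i^{-1}\otimes F_i.$$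
$X$ is simple over $D'$, hence over $D(H)$. The vector $v_\lambda\otimes v_\mu\otimes1$ is a highest vector with the weight (11). $\chi_\sigma$ acts on $X$ as $\psi(\sigma)\,t_\sigma\otimes t_\sigma\otimes1$, and on this vector by $\psi(\sigma)$.

*Proof.* **The action of $\Delta_\nu$, $\nu\in P^+$.** On a tensor product, $\Delta_\nu(m\otimes m')=\sum_jc_{e^j,v_\nu}m\otimes c_{\zeta_\nu,e_j}m'$; take $m,m'$ to be weight vectors. On $V_\lambda^+$, $c_{e^j,v_\nu}m=(e^j\otimes\mathrm{id})R(v_\nu\otimes m)=q^{(\nu,\mathrm{wt}\,m)}e^j(v_\nu)m$, because $U^+_\beta v_\nu=0$ for $\beta\neq0$. So only $e_j=v_\nu$ contributes, with factor $L_\nu$.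

On $V_\mu^-$, $\Delta_\nu m'=(\mathrm{id}\otimes\zeta_\nu)R_{V_\mu,V_\nu}^{-1}(m'\otimes v_\nu)$. Here $R^{-1}=(1+\mathcal N)^{-1}Q^{-1}$ with $\mathcal N=\sum_{\beta\neq0}\Theta_\beta$, which is nilpotent on $V_\mu\otimes V_\nu$, so $(1+\mathcal N)^{-1}=\sum_{r\ge0}(-\mathcal N)^r$. Every term with $r\ge1$ strictly lowers the weight of the second leg and is killed by $\zeta_\nu$. So $\Delta_\nu m'=q^{-(\nu,\mathrm{wt}\,m')}m'$. Thus $\Delta_\nu=L_\nu\otimes L_\nu^{-1}$ on $V_\lambda^+\otimes V_\mu^-$.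

On $X$, $\Delta_\nu$ acts as $\sum_jc_{e^j,v_\nu}|_{V^+\otimes V^-}\,\zeta_\nu(te_j)=t(\nu)\,\Delta_\nu|_{V^+\otimes V^-}$. This gives $D_\nu$.

**The pieces.** From the coproduct of $H$, on $X$ we have $K_i=\tau_iK_i\otimes K_i$, $E_i=\tau_i(E_i\otimes K_i+1\otimes E_i)$, $F_i=F_i\otimes1+K_i^{-1}\otimes F_i$. The four summands have the $\mathrm{Ad}_\nu$-eigenvalues (9), so by uniqueness in Lemma 5 they are $e_i',e_i'',f_i',f_i''$.

**Simplicity.** The image of $D'$ in $\mathrm{End}\,X$ contains $K_iD_{\alpha_i}=K_i^2\otimes1$ and $K_iD_{\alpha_i}^{-1}=1\otimes K_i^2$ (note $\tau_i^2=1$). On type-1 modules $K_i^{\pm1}$ is a polynomial in $K_i^2$, by interpolating $q_i^{2m}\mapsto q_i^{\pm m}$. So the image contains $K_i^{\pm1}\otimes1$ and $1\otimes K_i^{\pm1}$, hence $E_i\otimes1,F_i\otimes1,1\otimes E_i,1\otimes F_i$, hence $\mathrm{End}V_\lambda\otimes\mathrm{End}V_\mu$ by Burnside's theorem. So $X$ is $D'$-simple.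

**The rest.** The highest vector claim is read off from the formulas. $\chi_\sigma$ is grouplike. On $V_\lambda^+$ and $V_\mu^-$ it acts by $t_\sigma$: take $W$ trivial in (2), where $R^{(-)}_{W,V}=\mathrm{id}$. On $U_{t,\psi}$ it acts by $\psi(\sigma)$. Finally $t_\sigma$ fixes highest weight vectors. $\square$

## 13. Proof of Theorem A

**Step 1: on a simple $D(H)$-module the $\chi_\sigma$ are determined by the $K$-grading and a character.** Let $M$ be simple, $k$ a top $K$-weight, and $v\in M_k$ a highest vector, of weight $(k,\gamma)$. Since $D(H)$ shifts $K$-weights by $Q$, the subspace $\bigoplus_{\beta\in Q}M_{k+\beta}$ is a nonzero submodule, so it is $M$. Let $\theta_\sigma$ act on $M_{k+\beta}$ by $\sigma^\beta$. Then $E_i\theta_\sigma=\sigma_i\theta_\sigma E_i$, $F_i\theta_\sigma=\sigma_i\theta_\sigma F_i$, and $\theta_\sigma$ commutes with the $K_i$, the $\Delta_\lambda$ and all $\chi_{\sigma'}$, which preserve $K$-weights. Comparing with (7), and using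 Lemma 2(a) and Lemma 3, $\chi_\sigma\theta_\sigma$ commutes with $D'$ and with all $\chi_{\sigma'}$, hence with $D(H)$. By Schur's lemma it is a scalar $\psi(\sigma)$. As $\theta_\sigma^2=1$,
$$\chi_\sigma=\psi(\sigma)\,\theta_\sigma\quad\text{on }M,\tag{12}$$
and $\psi$ is a character of $\{\pm1\}^n$ because $\chi_\sigma\chi_{\sigma'}=\chi_{\sigma\sigma'}$ and $\theta_\sigma\theta_{\sigma'}=\theta_{\sigma\sigma'}$.

**Step 2: $M$ is simple over $D'$.** A $D'$-submodule is $K$-graded, hence $\theta_\sigma$-stable, hence by (12) $\chi_\sigma$-stable, hence a $D(H)$-submodule.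

**Step 3: comparison with $X$.** Let $(\lambda,\mu,t)$ be the data of Lemma 8 for $v$ and let $X=V_\lambda^+\otimes V_\mu^-\otimes U_{t,\psi}$, a $D(H)$-module by Lemma 1. By Lemma 9, $X$ is $D'$-simple with a highest vector of weight $(k,\gamma)$. So Lemma 7 gives a $D'$-isomorphism $\varphi:M\to X$. On the part of $X$ of weight $(a,b)$ in $V_\lambda\otimes V_\mu$, the $K$-weight is $k+(a+b-\lambda-\mu)$, and by Lemma 9 $\chi_\sigma$ acts by $\psi(\sigma)\sigma^{\lambda-a}\sigma^{\mu-b}=\psi(\sigma)\sigma^{a+b-\lambda-\mu}$. So (12) holds on $X$ too, with the same $k$ and the same $\psi$. Since $\varphi$ preserves $K$-weights, it commutes with the $\theta_\sigma$, hence with the $\chi_\sigma$, and $M\cong X$ over $D(H)$. Conversely each $X$ is simple by Lemma 9.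

**Step 4: the one-dimensional modules.** The $U_{t,\psi}$ are modules by Lemma 1. A one-dimensional module is simple, so it is some $X$ with $\dim V_\lambda\dim V_\mu=1$. If $(\lambda,\alpha_i)>0$ then $E_iF_iv_\lambda=\frac{q^{(\lambda,\alpha_i)}-q^{-(\lambda,\alpha_i)}}{q_i-q_i^{-1}}v_\lambda\neq0$, so $F_iv_\lambda\ne0$. Thus $\lambda=\mu=0$. On $V_0^\pm$ we have $t_\sigma=1$ and $R^{(-)}_{W,V_0}=\mathrm{id}$, so $\chi_\sigma c_{\zeta,w}$ acts by $\zeta(w)=(\chi_\sigma c_{\zeta,w})(1)$; that is, $V_0^\pm$ is the trivial $D(H)$-module. Hence $V_0^+\otimes V_0^-\otimes U_{t,\psi}\cong U_{t,\psi}$. The one-dimensional modules are exactly the $U_{t,\psi}$, and they are finitely many because $P/2Q$ and $\{\pm1\}^n$ are finite. This proves Theorem A, and the statement in the Problem is true. $\blacksquare$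

## 14. Counting characters and separating the $X$: Theorem B (i), (ii)

**(i)** Distinct $(t,\psi)$ give distinct characters in (3), since $\Delta_{\varpi_i}\mapsto t(\varpi_i)$ and $\chi_\sigma\mapsto\psi(\sigma)$. The number of pairs is $|P/2Q|\cdot2^n=|P/Q|\,|Q/2Q|\cdot2^n=4^n|P/Q|$. The group law is Lemma 1.

**(ii)** All $K$-weights of $X$ lie in $k-Q^+$ with $k$ as in (11). So the top $K$-weight is unique, and $X_k$ is the line spanned by the highest vector. Its weight $(k,\gamma)$ determines $(\lambda,\mu,t)$ by Lemma 8, and the action of $\chi_\sigma$ on it determines $\psi$ by Lemma 9. All of these are isomorphism invariants. $\blacksquare$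

## 15. Semisimplicity through an action of $H\otimes H$: Theorem B (iii)

Let first $M$ be any finite-dimensional $D'$-module. The plan is to turn the pieces into an honest action of $U_q(\mathfrak g\oplus\mathfrak g)=H\otimes H$, for which semisimplicity is Fact 1.

**Step 1: the torus is diagonalizable, with the right eigenvalues.** Lemma 6 gives a pair $e_i',f_i'$ whose commutator involves $K_i$ and $D_{\alpha_i}^{-1}$ in place of mutually inverse elements. A square root corrects this.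

Fix $i$. The operator $z=K_iD_{\alpha_i}^{-1}$ commutes with $e_i',f_i'$ and is invertible, so it has a square root $s$ that is a polynomial in $z$. Put $\mathbf k=K_is^{-1}$. Then $K_i=s\mathbf k$ and $D_{\alpha_i}^{-1}=zK_i^{-1}=s\mathbf k^{-1}$. By Lemma 6, $[s^{-1}e_i',f_i']=\frac{\mathbf k-\mathbf k^{-1}}{q_i-q_i^{-1}}$, and $\mathbf k$ has the commutation relations of $K_i$ with $e_i',f_i'$. So $s^{-1}e_i',f_i',\mathbf k$ satisfy the relations of $U_{q_i}(\mathfrak{sl}_2)$. By Fact 1 for $\mathfrak{sl}_2$ (with $d_ih$ in place of $h$), $\mathbf k$ is diagonalizable with eigenvalues in $\pm q_i^{\mathbb Z}$. Hence $K_iD_{\alpha_i}=K_i^2z^{-1}=\mathbf k^2$ is diagonalizable with eigenvalues in $q_i^{2\mathbb Z}$.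

Now let $s$ be a square root of $(K_iD_{\alpha_i})^{-1}$ that is a polynomial in it; it commutes with $e_i'',f_i''$. Put $\mathbf k=D_{\alpha_i}^{-1}s^{-1}$. Then $D_{\alpha_i}^{-1}=s\mathbf k$ and $s\mathbf k^{-1}=s^2D_{\alpha_i}=K_i^{-1}$. So $[s^{-1}e_i'',f_i'']=\frac{\mathbf k-\mathbf k^{-1}}{q_i-q_i^{-1}}$, and by (9) $\mathbf ke_i''=q_i^2e_i''\mathbf k$, $\mathbf kf_i''=q_i^{-2}f_i''\mathbf k$. Again we have $U_{q_i}(\mathfrak{sl}_2)$, so $K_iD_{\alpha_i}^{-1}=D_{\alpha_i}^{-2}s^{-2}=\mathbf k^2$ is diagonalizable with eigenvalues in $q_i^{2\mathbb Z}$.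

Since $K_i$ is diagonalizable, so is $D_{\alpha_i}=K_i^{-1}(K_iD_{\alpha_i})$. Since $P/Q$ is finite, some positive power of each $D_\nu$ is a product of $D_{\alpha_i}^{\pm1}$, so each $D_\nu$, being invertible, is diagonalizable.

**Step 2: two sets of $K$'s.** Let $K_i'$ (resp. $K_i''$) act by $q_i^m$ on the $q_i^{2m}$-eigenspace of $K_iD_{\alpha_i}$ (resp. of $K_iD_{\alpha_i}^{-1}$). By (9) and Lemma 5, conjugation by $K_iD_{\alpha_i}$ multiplies $e_j',f_j',e_j'',f_j''$ by $q_i^{2a_{ij}},q_i^{-2a_{ij}},1,1$, and conjugation by $K_iD_{\alpha_i}^{-1}$ multiplies them by $1,1,q_i^{2a_{ij}},q_i^{-2a_{ij}}$. So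
$$K_i'e_j'=q_i^{a_{ij}}e_j'K_i',\quad K_i'f_j'=q_i^{-a_{ij}}f_j'K_i',\quad K_i''e_j''=q_i^{a_{ij}}e_j''K_i'',\quad K_i''f_j''=q_i^{-a_{ij}}f_j''K_i'',$$
$K_i'$ commutes with $e_j'',f_j''$, and $K_i''$ commutes with $e_j',f_j'$. Put $\epsilon_i=K_i(K_i'K_i'')^{-1}$. Since $(K_i'K_i'')^2=K_i^2$, $\epsilon_i^2=1$. Comparing commutation relations, $\epsilon_i$ commutes with all $e_j',e_j'',f_j',f_j''$ and with all torus operators. Finally
$$K_i=\epsilon_iK_i'K_i'',\qquad D_{\alpha_i}=K_i'^2K_i^{-1}=\epsilon_iK_i'K_i''^{-1}.\tag{13}$$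

**Step 3: the remaining relations between the pieces.** We need the $q$-Serre relations and the exchange rules between primed and double-primed pieces. Take $\lambda\in P^+$ with all $(\lambda,\alpha_k)>0$.

*Serre.* Expand the $q$-Serre relation for $E_i=e_i'+e_i''$. The all-$e'$ part has strictly the largest and the all-$e''$ part strictly the smallest $\mathrm{Ad}_\lambda$-exponent, so each vanishes. Thus the $e_i'$, and the $e_i''$, satisfy the $q$-Serre relations; likewise the $f_i'$ and the $f_i''$.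

*Exchange of $e'$ and $e''$.* By (6) for $c_{\zeta_\lambda E_i,v_\lambda}$, where $\zeta_\lambda E_i$ has weight $\lambda-\alpha_i$,
$$q^{(\alpha_j,\lambda-\alpha_i)}E_jA_i^\lambda-A_i^\lambda E_j=-c_{\zeta_\lambda E_iE_j,v_\lambda}.$$
By Lemma 2(b) the right side has $\mathrm{Ad}_\lambda$-exponent $-(\lambda,\alpha_i+\alpha_j)$. Since $A_i^\lambda=c\,e_i''\Delta_\lambda$ with $c\ne0$, the $e_j''$-part of the left side has this exponent, while the $e_j'$-part has the different exponent $(\lambda,\alpha_j-\alpha_i)$. So the $e_j'$-part vanishes. Inserting $\Delta_\lambda e_j'=q^{(\lambda,\alpha_j)}e_j'\Delta_\lambda$, it reads $q^{(\alpha_j,\lambda)-(\alpha_i,\alpha_j)}e_j'e_i''=q^{(\lambda,\alpha_j)}e_i''e_j'$, that is,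
$$e_j'e_i''=q^{(\alpha_i,\alpha_j)}e_i''e_j'.\tag{14}$$

*Exchange of $f'$ and $f''$.* By (6) for $c_{\zeta_\lambda,F_iv_\lambda}$ and $\zeta_\lambda F_j=0$,
$$F_jB_i^\lambda-q^{-(\alpha_j,\lambda-\alpha_i)}B_i^\lambda F_j=c_{\zeta_\lambda,F_jF_iv_\lambda},$$
of exponent $-(\lambda,\alpha_i+\alpha_j)$. The $f_j''$-part of the left side has exponent $(\lambda,\alpha_j-\alpha_i)$ and so vanishes. With $B_i^\lambda=c\,f_i'\Delta_\lambda$, $c\ne0$, and $\Delta_\lambda f_j''=q^{(\lambda,\alpha_j)}f_j''\Delta_\lambda$ this gives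
$$f_j''f_i'=q^{(\alpha_i,\alpha_j)}f_i'f_j''.\tag{15}$$

**Step 4: $M$ becomes an $H\otimes H$-module.** Put
$$\hat E_i'=\epsilon_ie_i'K_i''^{-1},\qquad\hat F_i'=f_i',\qquad\hat E_i''=e_i'',\qquad\hat F_i''=\epsilon_iK_i'f_i''.$$
The commutation relations with $K_j',K_j''$ are those of $H\otimes H$ by Step 2. The others:

- $[\hat E_i',\hat F_j']=\epsilon_iK_i''^{-1}[e_i',f_j']=\delta_{ij}\,\epsilon_iK_i''^{-1}\dfrac{\epsilon_iK_i'K_i''-\epsilon_iK_i'^{-1}K_i''}{q_i-q_i^{-1}}=\delta_{ij}\dfrac{K_i'-K_i'^{-1}}{q_i-q_i^{-1}}$ by (13).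
- $[\hat E_i'',\hat F_j'']=\epsilon_jK_j'[e_i'',f_j'']=\delta_{ij}\,\epsilon_iK_i'\dfrac{\epsilon_iK_i'^{-1}K_i''-\epsilon_iK_i'^{-1}K_i''^{-1}}{q_i-q_i^{-1}}=\delta_{ij}\dfrac{K_i''-K_i''^{-1}}{q_i-q_i^{-1}}$.
- $[\hat E_i'',\hat F_j']=[e_i'',f_j']=0$.
- $\hat E_i'\hat F_j''=\epsilon_i\epsilon_j\,e_i'K_i''^{-1}K_j'f_j''$. Moving $K_i''^{-1}$ to the right past $f_j''$ gives $q^{(\alpha_i,\alpha_j)}$, and moving $K_j'$ to the left past $e_i'$ gives $q^{-(\alpha_i,\alpha_j)}$. So this equals $\epsilon_i\epsilon_jK_j'e_i'f_j''K_i''^{-1}=\epsilon_i\epsilon_jK_j'f_j''e_i'K_i''^{-1}=\hat F_j''\hat E_i'$.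
- $\hat E_j'\hat E_i''=\epsilon_je_j'K_j''^{-1}e_i''=q^{-(\alpha_i,\alpha_j)}\epsilon_je_j'e_i''K_j''^{-1}=\hat E_i''\hat E_j'$ by (14).
- $\hat F_j''\hat F_i'=\epsilon_jK_j'f_j''f_i'=q^{(\alpha_i,\alpha_j)}\epsilon_jK_j'f_i'f_j''=f_i'\,\epsilon_jK_j'f_j''=\hat F_i'\hat F_j''$ by (15) and Step 2.
- The $q$-Serre relations hold by Step 3, since $K_i''$ commutes with all $e_j'$, $K_i'$ with all $f_j''$, and $\epsilon_i$ with everything.

So $M$ is a module over $U_q(\mathfrak g\oplus\mathfrak g)=H\otimes H$, hence semisimple over it by Fact 1 for $\mathfrak g\oplus\mathfrak g$. It is of type 1, because the eigenvalues of $K_i',K_i''$ lie in $q_i^{\mathbb Z}$.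

**Step 5: compare $D_\nu$ with the $H\otimes H$-torus.** The generators $\Delta_\nu$ of $D'$ must also be described. Let $\Lambda_\nu$ act on the part of $M$ of weight $(a,b)\in P\times P$ by $q^{(\nu,a-b)}$. It is a polynomial in the $K_i',K_i''$. Put $\eta_\nu=D_\nu\Lambda_\nu^{-1}$. By (9), $D_\nu$ and $\Lambda_\nu$ have the same commutation relations with $\hat E_i',\hat E_i'',\hat F_i',\hat F_i''$ (exponents $(\nu,\alpha_i),-(\nu,\alpha_i),-(\nu,\alpha_i),(\nu,\alpha_i)$), and both commute with $K_i',K_i''$. So $\eta_\nu$ commutes with $H\otimes H$. The $\eta_\nu$ are commuting, diagonalizable and multiplicative in $\nu$. As $\Lambda_{\alpha_i}=K_i'K_i''^{-1}$, (13) gives $\eta_{\alpha_i}=\epsilon_i$. So $M$ is the direct sum of joint eigenspaces $M_t$ $(t\in\mathrm{Hom}(P,\mathbb C^*))$, each an $H\otimes H$-submodule on which $D_\nu=t(\nu)\Lambda_\nu$ and $\epsilon_i=t(\alpha_i)$.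

**Step 6: semisimplicity over $D'$.** On $M_t$, where $\epsilon_i$ is a scalar, the operators
$$K_i=\epsilon_iK_i'K_i'',\quad E_i=\epsilon_i\hat E_i'K_i''+\hat E_i'',\quad F_i=\hat F_i'+\epsilon_iK_i'^{-1}\hat F_i'',\quad\Delta_\nu=t(\nu)\Lambda_\nu$$
lie in the image of $H\otimes H$. By Lemma 3, $M_t$ is a $D'$-submodule, and $H\otimes H$-submodules of $M_t$ are $D'$-submodules. Conversely, $K_i',K_i''$ are polynomials in $K_iD_{\alpha_i}^{\pm1}$, and then $\epsilon_i$ and $\hat E_i',\hat E_i'',\hat F_i',\hat F_i''$ also lie in the image of $D'$. So $D'$-submodules of $M_t$ are $H\otimes H$-submodules. As $M_t$ is semisimple over $H\otimes H$, it is semisimple over $D'$, and so is $M=\bigoplus M_t$.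

**Step 7: from $D'$ to $D(H)$ by averaging.** Let $M$ be a $D(H)$-module, $Y$ a submodule, and $\pi:M\to Y$ a $D'$-linear projection, which exists by Step 6. By (7) and Lemmas 2(a), 3, $\chi_\sigma D'\chi_\sigma^{-1}=D'$, so each $\chi_\sigma\pi\chi_\sigma^{-1}$ is a $D'$-linear projection onto $Y$. As the $\chi_\sigma$ form a group, $2^{-n}\sum_\sigma\chi_\sigma\pi\chi_\sigma^{-1}$ also commutes with all $\chi_{\sigma'}$. It is a $D(H)$-linear projection onto $Y$. Hence $M$ is semisimple. $\blacksquare$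

## 16. Characters and fusion: Theorem B (iv)

For a $D(H)$-module $M$ the operators $K_i,D_\nu,\chi_\sigma$ commute. Put $\mathrm{ch}(M)=\sum\dim M_{(k,\gamma,\omega)}\,[k,\gamma,\omega]$, over their joint generalized eigenspaces, in the group ring of the group of triples of characters.

**Step 1: $\mathrm{ch}$ is multiplicative.** The elements $K_i,\chi_\sigma$ are grouplike. The element $\Delta_\nu$ $(\nu\in P^+)$ is not, but it is up to a triangular error. On $M\otimes M'$ it acts by $\sum_jc_{e^j,v_\nu}\otimes c_{\zeta_\nu,e_j}$, which is $\Delta_\nu\otimes\Delta_\nu$ plus terms that strictly raise the $K$-weight in $M$ (by $\nu-\mathrm{wt}\,e_j\in Q^+\setminus0$). Order the $K$-weights of $M$ as $k^{(1)},\dots,k^{(r)}$ so that $k^{(a)}<k^{(b)}$ implies $a<b$, and filter $M\otimes M'$ by the subspaces $\bigoplus_{b\ge a}M_{k^{(b)}}\otimes M'$. Then $K_i,\Delta_\nu,\chi_\sigma$ preserve the filtration and act on the associated graded space as $K_i\otimes K_i$, $\Delta_\nu\otimes\Delta_\nu$,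 $\chi_\sigma\otimes\chi_\sigma$. Dimensions of joint generalized eigenspaces do not change on passing to the graded space. Hence $\mathrm{ch}(M\otimes M')=\mathrm{ch}(M)\,\mathrm{ch}(M')$.

**Step 2: characters of the simple modules.** By Lemma 9,
$$\mathrm{ch}\,X(\lambda,\mu,t,\psi)=\sum_{a,b}\dim(V_\lambda)_a\dim(V_\mu)_b\,\big[\,t(\alpha_i)q^{(\alpha_i,a+b)},\ t(\nu)q^{(\nu,a-b)},\ \psi(\sigma)\sigma^{\lambda+\mu-a-b}\,\big].\tag{16}$$

**Step 3: $\mathrm{ch}$ determines the module.** By (iii) it suffices that the characters of pairwise non-isomorphic simple modules are linearly independent. Suppose there is a nontrivial finite relation. Among the simple modules with nonzero coefficient choose $X$ whose top $K$-weight $k$ is maximal. If the triple of its highest vector occurs in another $X'$ of the relation, then $k$ is at most the top $K$-weight of $X'$, hence equal to it by maximality. Since $X'_k$ is a line, the triple is that of the highest vector of $X'$, and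 by the proof of (ii) $X'\cong X$, a contradiction. So this triple occurs only in $\mathrm{ch}\,X$, with multiplicity $1$, and the coefficient of $\mathrm{ch}\,X$ must be $0$, a contradiction.

**Step 4: comparison of both sides of (4).** The decomposition of $V_\lambda\otimes V_{\lambda'}$ over $H$ gives
$$\sum_{a,a'}\dim(V_\lambda)_a\dim(V_{\lambda'})_{a'}[a+a']=\sum_\nu N_{\lambda\lambda'}^\nu\sum_a\dim(V_\nu)_a[a],$$
and similarly for $\mu,\mu'$. In the product of two characters (16) the first two entries depend only on $tt'$ and on the sums $a+a'$, $b+b'$. Write $a,b$ for these sums from here on. The third entry is $\psi\psi'(\sigma)$ times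
$$\sigma^{\lambda+\lambda'+\mu+\mu'-a-b}=\sigma^{\nu+\kappa-a-b}\cdot\sigma^{\lambda+\lambda'+\mu+\mu'-\nu-\kappa},$$
where $\lambda+\lambda'-\nu$ and $\mu+\mu'-\kappa$ lie in $Q$ whenever the multiplicities are nonzero. The last factor is $\psi_{\lambda+\lambda'+\mu+\mu'-\nu-\kappa}(\sigma)$. So both sides of (4) have the same character, and by Step 3 they are isomorphic. $\blacksquare$
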